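# Every partition of $\kappa$ into fewer than $\kappa$ pieces is the orbit partition of a $\kappa$-maximal cofinitary group

## 1. The partition with one piece

Fix a regular uncountable cardinal $\kappa$ with $\kappa^{<\kappa}=\kappa$, and let $S(\kappa)$ be the group of permutations of $\kappa$.

**Definition 1.1.** A permutation $f\in S(\kappa)$ is *$\kappa$-cofinitary* if it has fewer than $\kappa$ fixed points. A subgroup $G\le S(\kappa)$ is *$\kappa$-cofinitary* if all its non-identity elements are. It is a *$\kappa$-maximal cofinitary group* if, in addition, no proper supergroup of $G$ in $S(\kappa)$ is $\kappa$-cofinitary. The *orbits* of $G$ are the orbits of the action $(g,\alpha)\mapsto g(\alpha)$ on $\kappa$.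

A transposition is not cofinitary, since it fixes $\kappa$ points. If $\Gamma$ is a group with $|\Gamma|=\kappa$ and we identify $\kappa$ with $\Gamma$, then $\Gamma$ acting by left translations is cofinitary, since a non-identity translation has no fixed point at all.

The question of this lecture is which partitions of $\kappa$ arise as the set of orbits of a $\kappa$-maximal cofinitary group. For one partition the answer is immediate.

**Proposition 1.2.** The partition $\{\kappa\}$ is the set of orbits of a $\kappa$-maximal cofinitary group. More generally, every cofinitary group is contained in a maximal one.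

**Proof.** Let $G_0$ be cofinitary, and order the cofinitary groups containing $G_0$ by inclusion. The union of a nonempty chain of such groups is a group. Each of its non-identity elements lies in a member of the chain, so it has fewer than $\kappa$ fixed points. By Zorn's lemma there is a maximal $G\supseteq G_0$ in this order. A cofinitary proper supergroup of $G$ would contain $G_0$ as well, so there is none, and $G$ is $\kappa$-maximal cofinitary. For the first statement, let $G_0$ be the direct sum of $\kappa$ copies of $\mathbb Z/2$, acting on itself by translations. It is transitive, so every group containing it is transitive. $\square$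

What changes when there are more pieces? The problem comes from Vera Fischer and Corey Bacal Switzer, "The Structure of $\kappa$-Maximal Cofinitary Groups", arXiv:2104.03791 (2021). Two results are known. Every $\kappa$-maximal cofinitary group has fewer than $\kappa$ orbits. And if $\mathfrak p(\kappa)=2^\kappa$, where $\mathfrak p(\kappa)$ is the $\kappa$-pseudointersection number, then every partition of $\kappa$ into fewer than $\kappa$ sets is the set of orbits of some $\kappa$-maximal cofinitary group. The question is whether it is consistent that some partition of size less than $\kappa$ is *not* of this form.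

The answer is no. ZFC proves, for every regular uncountable $\kappa$ with $\kappa^{<\kappa}=\kappa$, that every partition of $\kappa$ into fewer than $\kappa$ sets is the set of orbits of a $\kappa$-maximal cofinitary group. No assumption on $\mathfrak p(\kappa)$ is needed, and we shall not use this cardinal again.

## 2. Two pieces, and the swap

Take two pieces of size $\kappa$. A cofinitary group with these two orbits is easy to write down: let $\Gamma$ be the direct sum of $\kappa$ copies of $\mathbb Z/2$, and let it act by translations on each of two copies of itself. The trouble starts when we extend it.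

**Example 2.1 (Zorn can merge orbits).** Put $\Lambda=\Gamma\times\mathbb Z/2$ and identify $\kappa$ with $\Lambda$. The group $\Gamma\times\{0\}$, acting by translations, is cofinitary with the two orbits $\Gamma\times\{0\}$ and $\Gamma\times\{1\}$. But $\Lambda$, acting by translations, is a larger cofinitary group, and it is transitive. A maximal group above $\Lambda$ has one orbit, so Proposition 1.2 does not control the orbits.

The sensible repair is to apply Zorn's lemma only to groups that preserve each piece. Unions of chains are still fine, so we get a cofinitary group $G$ that is maximal among the piece-preserving ones. But a permutation $f$ that mixes the pieces could still be added to $G$, and this really happens.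

**Example 2.2 (the swap).** Let $P_0,P_1$ be the two pieces and $s:P_0\to P_1$ a bijection. Let $H$ be a transitive maximal cofinitary group on $P_0$, from Proposition 1.2. Let each $h\in H$ act on $P_0\cup P_1$ as $h$ on $P_0$ and as $shs^{-1}$ on $P_1$, and let $G$ be the resulting group. Its orbits are $P_0$ and $P_1$, and it is cofinitary, since each element has twice as many fixed points as before.

This $G$ is maximal among piece-preserving cofinitary groups. Let $k$ preserve both pieces with $\langle G,k\rangle$ cofinitary. Restrict $\langle G,k\rangle$ to $P_0$. Every restriction is the identity or has few fixed points, so we get a cofinitary group on $P_0$ containing $H$, hence equal to $H$. So $k$ agrees on $P_0$ with some $g\in G$. Then $g^{-1}k\in\langle G,k\rangle$ fixes all $\kappa$ points of $P_0$, so $k=g\in G$.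

Yet $G$ is not $\kappa$-maximal cofinitary. Let $f$ be $s$ on $P_0$ and $s^{-1}$ on $P_1$. It commutes with $G$ and has order two, so $\langle G,f\rangle=G\cup Gf$. Elements of $Gf$ exchange the pieces and have no fixed points. So $\langle G,f\rangle$ is cofinitary, and it is transitive.

So a permutation $f$ that mixes pieces must be blocked by a piece-preserving element chosen with $f$ in mind. There are two ways to block $f$. If some $v\in\langle G,f\rangle$ maps $\kappa$ points of one piece into that same piece, we can ask for $g'\in G$ that *agrees with $v$ at $\kappa$ points but not everywhere*; then $g'^{-1}v\ne1$ has $\kappa$ fixed points. If $f$ carries $\kappa$ points into another piece, no piece-preserving $g'$ can agree with $f$ there. But we can ask for $g'\in G$ that *commutes with $f$ at $\kappa$ points but not everywhere*; then $g'^{-1}f^{-1}g'f\neq1$ has $\kappa$ fixed points. In Example 2.2 every element of $G$ commutes with $f$ everywhere, and so nothing is blocked.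

There is a second obstacle. One would enumerate $S(\kappa)$ as $\{f_\alpha:\alpha<2^\kappa\}$ and at stage $\alpha$ adjoin to the current group $K$ a new generator $g'$ that blocks $f_\alpha$, built in $\kappa$ steps from partial injections of size less than $\kappa$. Each word in $g'$ over $K$ is a requirement to be met. As soon as $|K|>\kappa$, which happens before the end of the recursion if $2^\kappa>\kappa^+$, there are more requirements than steps, and the construction stops working exactly there.

The way around it is not to create generators during the recursion at all. We begin with a free cofinitary group that already has $2^\kappa$ free generators, and at each stage we *alter one generator that has not been used yet*, on a set so sparse that one argument controls all words of $K$ at once, however large $K$ is.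

## 3. Words, independent sets, and the two theorems

The proof works for every infinite $\kappa$ with $\kappa^{<\kappa}=\kappa$, including $\kappa=\omega$, where "fewer than $\kappa$" means "finitely many". From now on this is our setting. We say *few* for "fewer than $\kappa$", and *cofinitary* for $\kappa$-cofinitary.

Such a $\kappa$ is regular, because $\kappa^{\operatorname{cf}\kappa}>\kappa$ by König's theorem, so $\operatorname{cf}\kappa<\kappa$ would give $\kappa^{<\kappa}>\kappa$. Also $|{}^{<\kappa}2|=\kappa$: it is at most $\kappa^{<\kappa}=\kappa$, and the constant sequences of all lengths below $\kappa$ already give $\kappa$ elements. By regularity, a union of few sets, each with few elements, has few elements.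

**Theorem 3.1.** Let $\kappa^{<\kappa}=\kappa\ge\omega$ and let $\mathcal P$ be a partition of $\kappa$ into fewer than $\kappa$ nonempty sets. Then there is a $\kappa$-maximal cofinitary group $G$ whose set of orbits is $\mathcal P$. Moreover:

* $G$ can be taken free of rank $2^\kappa$.
* If $A$ is the union of the pieces of size ${<}\kappa$ and $Q\le\mathrm{Sym}(A)$ is any group whose orbits are exactly the pieces contained in $A$, then $G$ can be chosen to induce exactly $Q$ on $A$.

**Theorem 3.2.** Let $\kappa^{<\kappa}=\kappa\ge\omega$. A partition $\mathcal P$ of $\kappa$ is the set of orbits of a $\kappa$-maximal cofinitary group if and only if $|\mathcal P|<\kappa$.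

For regular uncountable $\kappa$, Theorem 3.1 answers the question of Section 1.

**Words.** A word in a family $(g_j)_{j\in I}$ is a finite string $a_n\cdots a_1$ of letters $g_j^{\pm1}$; it acts from right to left, so $a_1$ acts first. It is *reduced* if no two adjacent letters are formal inverses of each other, and *cyclically reduced* if, in addition, for $n\ge2$ the letters $a_n$ and $a_1$ are not formal inverses of each other; then $w^2$ is also reduced.

**Definition 3.3.** A family of permutations of a set of size $\kappa$ *freely generates a cofinitary group* if every nonempty reduced word in it has few fixed points.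

This deserves its name: a permutation with few fixed points is not the identity, so nonempty reduced words have non-identity values, the generators are free, and all non-identity elements of the group are cofinitary. Every nonempty reduced word has the form $cw'c^{-1}$ with $w'$ nonempty and cyclically reduced, and $c$ maps the fixed points of $w'$ bijectively onto those of $cw'c^{-1}$. So *it suffices to check cyclically reduced nonempty words*.

**Definition 3.4.** Let $K\le S(\kappa)$. A set $Z\subseteq\kappa$ is *$K$-independent* if $|wZ\cap Z|<\kappa$ for all $w\in K\setminus\{1\}$.

**Example 3.5.** On $\kappa\times\mathbb Z$ let $g(\xi,n)=(\xi,n+1)$ and $K=\langle g\rangle$. Then $Z=\kappa\times\{0\}$ is $K$-independent, since $g^nZ\cap Z=\emptyset$ for $n\ne0$. For $\kappa=\omega$ and $g(n)=n+1$ on $\mathbb Z$, the set $\{2^k:k\in\omega\}$ is $\langle g\rangle$-independent, since for fixed $m\ne0$ the equation $2^a-2^b=m$ has only finitely many solutions.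

## 4. A forest carrying $2^\kappa$ free permutations

Let $I={}^\kappa2$, a set of size $2^\kappa$. We need free permutations $e_i$ $(i\in I)$ of a set of size $\kappa$, with few fixed points for every reduced word, and sets $R_i$ that are sparse relative to the $e_i$ and to each other.

The free group on $I$ acts on itself without fixed points, but it has $2^\kappa$ elements. To act on only $\kappa$ points, different generators must often do the same thing. The idea is to let $e_i$ see, at a point $u$, only an initial segment $i{\restriction}\delta(u)$ of its index, where only few points have $\delta(u)\leq\gamma$ for any given $\gamma<\kappa$. Then two generators $e_i\ne e_j$ can be confused at few points only.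

**Lemma 4.1.** There are a set $U$ with $|U|=\kappa$, permutations $e_i$ $(i\in I)$ of $U$ and sets $R_i\in[U]^\kappa$ such that

1. every nonempty reduced word in the $e_i$ has few fixed points;
2. $|wR_i\cap R_j|<\kappa$ for all $i\ne j$ and all words $w$ (including the empty one), and $|wR_i\cap R_i|<\kappa$ for every nonempty reduced word $w$.

**Step 1: the points.** We define the forest $U$. Let $S$ be the set of nonempty finite sequences whose first entry is in ${}^{<\kappa}2$ and whose other entries are in ${}^{<\kappa}2\times\{1,-1\}$. Then $|S|=\kappa$; fix an injection $N:S\to\kappa$. Define $U\subseteq S$ and $\delta:U\to\kappa$ by recursion on length.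

* All $\langle r\rangle$ with $r\in{}^{<\kappa}2$, the *roots*, are in $U$, and $\delta(\langle r\rangle)=N(\langle r\rangle)$.
* If $u\in U$, then $u^\frown(p,\varepsilon)\in U$ if and only if $\operatorname{dom}p=\delta(u)$ and it is *not* the case that $u$ has length at least $2$ and last entry $(q,-\varepsilon)$ with $q\subseteq p$. If it is in $U$, then $\delta(u^\frown(p,\varepsilon))=\max\{\delta(u),N(u^\frown(p,\varepsilon))\}$.

The child $u^\frown(p,\varepsilon)$ is the point to which all $e_i^\varepsilon$ with $i\supseteq p$ will send $u$. The excluded case is the one in which such an $e_i^{\varepsilon}$ has to lead back from $u$ to its parent.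

There are $\kappa$ roots, so $|U|=\kappa$. Since $\delta\ge N$ and $N$ is injective, for each $\gamma<\kappa$
$$\{u\in U:\delta(u)\le\gamma\}\ \text{ has few elements.}\tag{1}$$
Also, $\delta$ does not decrease from parent to child.

**Step 2: the permutations.** For $\varepsilon=\pm1$ put
$$e_i^\varepsilon(u)=\begin{cases}v&\text{if }u=v^\frown(p,-\varepsilon)\text{ with }v\in U\text{ and }p\subseteq i,\\ u^\frown(i{\restriction}\delta(u),\varepsilon)&\text{otherwise.}\end{cases}$$
So each step goes down to the parent or up to a child. In the second case the value lies in $U$: the domain of $i{\restriction}\delta(u)$ is right, and if the last entry of $u$ is $(q,-\varepsilon)$, then $q\not\subseteq i$, as we are not in the first case, and so $q\not\subseteq i{\restriction}\delta(u)$.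

We check that $e_i^{-\varepsilon}e_i^\varepsilon(u)=u$ for both signs; then $e_i^1$ and $e_i^{-1}$ are mutually inverse permutations. If $e_i^\varepsilon(u)=u^\frown(i{\restriction}\delta(u),\varepsilon)$, then the first clause for $e_i^{-\varepsilon}$ applies and returns $u$. Otherwise $u=v^\frown(p,-\varepsilon)$ with $p\subseteq i$, and $e_i^\varepsilon(u)=v$. We must see that $e_i^{-\varepsilon}$ goes *up* from $v$. Suppose it goes down. Then $v=v'^\frown(q,\varepsilon)$ with $q\subseteq i$. Both $q$ and $p$ are initial segments of $i$, and $\operatorname{dom}q=\delta(v')\le\delta(v)=\operatorname{dom}p$, so $q\subseteq p$. But then $u=v^\frown(p,-\varepsilon)$ is excluded from $U$, a contradiction. So $e_i^{-\varepsilon}(v)=v^\frown(i{\restriction}\delta(v),-\varepsilon)$. Since $p\subseteq i$ and $\operatorname{dom}p=\delta(v)$, this is $v^\frown(p,-\varepsilon)=u$.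

A first computation by hand: $e_i(\langle r\rangle)=\langle r,(i{\restriction}\delta(\langle r\rangle),1)\rangle$, so $e_j^{-1}e_i$ fixes the root $\langle r\rangle$ exactly when $i{\restriction}\delta(\langle r\rangle)\subseteq j$. For $i\ne j$ this bounds $\delta(\langle r\rangle)$ by the first place where $i$ and $j$ differ, so by (1) it happens for few roots. Step 3 is this computation at the top of a closed path.

**Step 3: words have few fixed points.** Let $w=a_n\cdots a_1$ be cyclically reduced, $n\ge1$, $a_m=e_{i_m}^{\varepsilon_m}$, and suppose $wu=u$. Put $u_0=u$ and $u_m=a_mu_{m-1}$, so $u_n=u_0$; read all indices mod $n$. Each step changes the length by exactly one, so $n\ge2$. Choose $m\in\{1,\dots,n\}$ with $u_m$ of maximal length. Then $u_{m-1}$ and $u_{m+1}$ are both shorter than $u_m$, so $a_m$ goes up to $u_m$ and $a_{m+1}$ goes down from it. Going up means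
$$u_m=u_{m-1}{}^\frown(p,\varepsilon_m),\qquad p=i_m{\restriction}\delta(u_{m-1}).$$
Going down means that the last entry of $u_m$ has sign $-\varepsilon_{m+1}$ and that $p\subseteq i_{m+1}$. So $\varepsilon_{m+1}=-\varepsilon_m$, and since $w$ is cyclically reduced, $i_m\ne i_{m+1}$. Now $p$ is an initial segment of both, so $\delta(u_{m-1})=\operatorname{dom}p$ is at most the least ordinal at which $i_m$ and $i_{m+1}$ differ. By (1), $u_{m-1}$ belongs to a set of few points that depends only on $w$ and $m$. Since $u=(a_{m-1}\cdots a_1)^{-1}u_{m-1}$ is determined by $m$ and $u_{m-1}$, and there are $n$ choices of $m$, the word $w$ has few fixed points.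

**Step 4: the sparse sets.** Let $R_i=\{\langle i{\restriction}\alpha\rangle:\alpha<\kappa\}$, a set of $\kappa$ roots. No step changes the first entry of a sequence. So if $x$ and $wx$ are both roots, then $wx=x$. Hence $wR_i\cap R_j\subseteq R_i\cap R_j$, and for $i\ne j$ this consists of the roots $\langle i{\restriction}\alpha\rangle$ with $\alpha$ at most the first place where $i,j$ differ, so it is few. If $w$ is nonempty and reduced, every point of $wR_i\cap R_i$ is a fixed point of $w$, so there are few by Step 3. $\square$

## 5. Rerouting one generator along an independent set

We now want to force a generator $g$ to take prescribed values $M$ on a sparse set $D$, keeping it a permutation and keeping all words cofinitary. Say $M:D\to E$ is a bijection and we set $g'=M$ on $D$. Then the points of $B=g^{-1}[E]$ have lost their images, because $E$ is now hit from $D$, and the points of $C=g[D]$ have lost their preimages. So $B$ must be sent onto $C$. We do this by $gM^{-1}g$, which makes every deviation from $g$ a *single jump between $D$ and $E$ flanked by letters of $K$*.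

**Example 5.1.** On $\kappa\times\{0,1\}\times\mathbb Z$ let $g(\xi,k,n)=(\xi,k,n+1)$, let $D=\{(\xi,0,0):\xi<\kappa\}$, $E=\{(\xi,1,0):\xi<\kappa\}$, $M(\xi,0,0)=(\xi,1,0)$. Then $B=\{(\xi,1,-1):\xi<\kappa\}$ and $C=\{(\xi,0,1):\xi<\kappa\}$. The new $g'$ sends $(\xi,0,0)$ to $(\xi,1,0)$, and it sends $(\xi,1,-1)$ to $gM^{-1}(\xi,1,0)=g(\xi,0,0)=(\xi,0,1)$. For each $\xi$ the two lines $k=0$ and $k=1$ are cut and joined crosswise.

**Lemma 5.2.** Let $K\le S(\kappa)$ be a cofinitary group freely generated by $(g_j)_{j\in I}$. Let $\iota\in I$ and $g=g_\iota$. Let $M:D\to E$ be a bijection with $D\cap E=\emptyset$, $D\cup E$ contained in a $K$-independent set $Z$, and $g[D\cup E]\cap(D\cup E)=\emptyset$. Put $B=g^{-1}[E]$, $C=g[D]$, so that $D\cap B=\emptyset=E\cap C$. Define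
$$g'(x)=M(x)\ (x\in D),\qquad g'(x)=gM^{-1}g(x)\ (x\in B),\qquad g'(x)=g(x)\ \text{otherwise.}\tag{2}$$
Then $g'\in S(\kappa)$. Put $g^*_\iota=g'$ and $g^*_j=g_j$ for $j\ne\iota$. For a word $w$, let $w_K$ and $w_{K'}$ be its values under $(g_j)$ and $(g_j^*)$.

1. $(g_j^*)_{j\in I}$ freely generates a cofinitary group $K'$.
2. For each nonempty reduced word $w$ there is a finite set $\Phi_w\subseteq K$ such that all but few $x$ satisfy either $w_{K'}(x)=w_K(x)$, or: there are $u_0,u_1\in\Phi_w$ with $z:=u_0x\in D\cup E$ and $w_{K'}(x)=u_1z^*$, where ${}^*$ is the involution of $D\cup E$ exchanging $y$ and $M(y)$ for $y\in D$.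

**Step 1: $g'$ is a permutation, and its steps have three types.** If $x\in D\cap B$, then $x\in D$ and $g(x)\in E$, against $g[D\cup E]\cap(D\cup E)=\emptyset$; likewise a point of $E\cap C$ would be the $g$-image in $E$ of a point of $D$. Now $g'$ maps $D$ onto $E$ bijectively. It maps $B$ onto $C$ bijectively, through $B\to E\to D\to C$. Elsewhere it agrees with $g$, and $g[D\cup B]=C\cup E$. So $g'\in S(\kappa)$, and its inverse is $M^{-1}$ on $E$, $g^{-1}Mg^{-1}$ on $C$, and $g^{-1}$ elsewhere. Hence each application of $g'^\varepsilon$ at a point is of exactly one of these types:

* type 0: $g^\varepsilon$;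
* type D: the jump $M^\varepsilon$ alone;
* type B: $g^\varepsilon M^{-\varepsilon}g^\varepsilon$, a jump flanked by letters $g^\varepsilon$ on both sides.

Each jump moves a point $z\in D\cup E$ to $z^*$.

**Step 2: patterns and connecting words.** We cut the path of a point into pieces that lie in $K$. Let $w=a_n\cdots a_1$ be a reduced word and $x\in\kappa$. Follow the path of $x$ under $w_{K'}$ and record the type of each step whose letter is $g_\iota^{\pm1}$. There are at most $3^n$ such *patterns*, so we may fix one. For a fixed pattern, every point on the path, including the points just before and just after each jump, is the image of $x$ under a composition of injections determined by the pattern. Therefore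
$$x\text{ is determined by the pattern and any one path point together with its place.}\tag{3}$$

Let $m_1<\dots<m_r$ be the steps with jumps. From just after the jump at step $m_s$ to just before the jump at step $m_{s+1}$, only elements of $K$ act. In order of action they are the letter $a_{m_s}$ (only if step $m_s$ has type B), then $a_{m_s+1},\dots,a_{m_{s+1}-1}$, then $a_{m_{s+1}}$ (only if step $m_{s+1}$ has type B), with $g'$ read as $g$. This is the *connecting word*. It is a block of consecutive letters of $w$, hence reduced. Its value $u_s\in K$ maps a point of $D\cup E\subseteq Z$ to a point of $D\cup E\subseteq Z$.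

For instance, let $w=g_\iota g_jg_\iota$ with $j\ne\iota$, the first step of type B and the third of type D. Then the path is $g$, jump, $g$, $g_j$, jump, and the connecting word is $g_jg_\iota$.

**Step 3: two jumps happen for few points.** We claim: *if $r\ge2$, then few $x$ have the pattern.* Consider consecutive jumps $m_s,m_{s+1}$.

If the connecting word is nonempty, then $u_s\ne1$, because the $g_j$ are free generators. The point just before the jump at step $m_{s+1}$ lies in $u_sZ\cap Z$, which is few since $Z$ is $K$-independent. By (3), there are few such $x$.

If the connecting word is empty, then $m_{s+1}=m_s+1$, both steps have type D, and the two letters are $g_\iota^{\varepsilon}$ and $g_\iota^{\varepsilon'}$. As $w$ is reduced, $\varepsilon=\varepsilon'$. After $M^\varepsilon$ the point lies in $E$ (if $\varepsilon=1$) or in $D$ (if $\varepsilon=-1$), while $M^\varepsilon$ can be applied only in $D$, respectively in $E$. Since $D\cap E=\emptyset$, no $x$ has this pattern.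

**Step 4: part 2.** By Step 3, patterns with $r\ge2$ occur for few $x$. A pattern with $r=0$ gives $w_{K'}(x)=w_K(x)$. A pattern with $r=1$ gives the second alternative, where $u_0$ and $u_1$ are the values in $K$ of the letters acting before and after the jump (both include $a_{m_1}$ if the jump has type B). There are finitely many patterns, so finitely many such $u_0,u_1$; let $\Phi_w$ be the set of all of them.

**Step 5: part 1.** By Section 3, it suffices to take $w$ cyclically reduced and nonempty, and to count the $x$ with $w_{K'}(x)=x$ and a fixed pattern. If $r=0$, then $x$ is a fixed point of $w_K\ne1$, so there are few.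

Let $r\ge1$. Since $w_{K'}(x)=x$, the path is closed. Consider the connecting word from the jump at step $m_1$ to the cyclically next jump, which is the same jump one turn later if $r=1$. It is a block of consecutive letters of $w^2$ (positions between $m_1$ and $m_1+n$, at most), and $w^2$ is reduced because $w$ is cyclically reduced. So the connecting word is reduced.

If it is nonempty, its value is an element $t\ne1$ of $K$ that maps a point of $Z$, just after the first jump, to a point of $Z$. By independence of $Z$ the image point is one of few, and by (3) there are few such $x$.

If it is empty, then two cyclically adjacent letters are both of type D; when $n=1$ this is the single letter followed by itself. They have the same exponent $\varepsilon$ since $w^2$ is reduced. So $M^\varepsilon$ is followed immediately by $M^\varepsilon$, which is impossible because $D\cap E=\emptyset$.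

As there are finitely many patterns, $w_{K'}$ has few fixed points. $\square$

The size of $K$ played no role here. This is what removes the second obstacle of Section 2.

## 6. A starting family with the prescribed behavior on the pieces

We begin the proof of Theorem 3.1. Let $\mathcal P$ be a partition of $\kappa$ into few nonempty pieces. Since $\kappa$ is regular, some piece has size $\kappa$; call such pieces *large* and the others *small*. Again by regularity, the union $A$ of the small pieces satisfies $|A|<\kappa$. Fix a large piece $P_0$. Let $Q\le\mathrm{Sym}(A)$ be a group whose orbits are exactly the small pieces, for example the group of all permutations of $A$ preserving every small piece. Note $|Q|\le\kappa^{<\kappa}=\kappa$.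

**Step 1: copies on the large pieces.** For each large piece $P$ copy the family of Lemma 4.1 to $P$ by a bijection $U\to P$. Let $e_i$ act in this way on all large pieces and as the identity on $A$. Let $R_i\subseteq P_0$ be the copy *in $P_0$* of the set $R_i$ of Lemma 4.1. The fixed points of a nonempty reduced word are few on each of few pieces, plus at most $|A|$ further ones, so they are few by regularity. So the $e_i$ freely generate a cofinitary group. Part 2 of Lemma 4.1 holds for the $R_i$, since everything there happens inside $P_0$.

**Step 2: corrections at few points.** We still need transitivity on large pieces and the action $Q$ on $A$. Choose distinct labels $i(a,b)\in I$ for all pairs $(a,b)$ of distinct points in a common large piece, and labels $i_q\in I$ for $q\in Q$, all distinct from each other. Let $N_0\subseteq I$ be the set of these labels; $|N_0|\le\kappa$.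

Replace $e_{i(a,b)}$ by its composition on the left with the transposition exchanging $e_{i(a,b)}(a)$ and $b$ (with the identity if these are equal). It now maps $a$ to $b$. Both exchanged points lie in the same large piece, so pieces are still preserved and nothing changes on $A$. Replace $e_{i_q}$ by the permutation that agrees with it off $A$ and equals $q$ on $A$. Keep the notation $e_i$.

**Step 3: nothing is lost.** Each generator and its inverse changed at few points. For a word $w$, the old and new values agree at every $x$ whose old path never meets, at the respective step, a point where that letter has changed. Each of the finitely many steps excludes few $x$. So old and new $w$ agree at all but few $x$. Hence every nonempty reduced word still has few fixed points, and the sets $wR_i\cap R_j$ that were few are still few. To sum up: the $e_i$ freely generate a cofinitary group, part 2 of Lemma 4.1 holds, and all $e_i$ preserve all pieces and induce elements of $Q$ on $A$.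

## 7. The recursion and its two invariants

Enumerate $S(\kappa)=\{f_\alpha:\alpha<2^\kappa\}$. At stage $\alpha$ we make sure that $f_\alpha$ either belongs to $G$ or cannot be added to it. The set $N_\alpha$ collects the labels that are *frozen*: their generators will never change again. The unfrozen generators are still the original $e_j$.

By recursion on $\alpha\le2^\kappa$ we define increasing continuous $N_\alpha\subseteq I$ with $|N_\alpha|\le\kappa+|\alpha|$ and permutations $g_j^\alpha$ $(j\in I)$ such that $g_j^\alpha=e_j$ for $j\notin N_\alpha$, $g_j^\beta=g_j^\alpha$ for $j\in N_\alpha$ and $\beta\ge\alpha$, and the following hold.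

* (I1) $(g_j^\alpha)_{j\in I}$ freely generates a cofinitary group $K_\alpha$; each $g_j^\alpha$ preserves each piece and agrees with $e_j$ on $A$.
* (I2) For all $i,j\in I\setminus N_\alpha$ and $w\in K_\alpha$: $|wR_i\cap R_j|<\kappa$ unless $i=j$ and $w=1$.

Invariant (I2) says that the sets $R_i$ with unfrozen labels remain sparse for the current group. They are the supply of room for later stages.

**Start.** Let $g_j^0=e_j$. Then (I1) and (I2) hold by Section 6.

**Limits.** At a limit $\lambda\leq 2^\kappa$ put $N_\lambda=\bigcup_{\alpha<\lambda}N_\alpha$, let $g_j^\lambda=g_j^\alpha$ if $j\in N_\alpha$ with $\alpha<\lambda$, and $g_j^\lambda=e_j$ if $j\notin N_\lambda$. For any finite set of labels there is $\alpha<\lambda$ with $g_j^\lambda=g_j^\alpha$ for all $j$ in it: take $\alpha$ so large that the labels of the set that lie in $N_\lambda$ lie in $N_\alpha$; the others carry $e_j$ at all stages. A word uses finitely many labels, so its value at $\lambda$ is its value at some $\alpha<\lambda$, and (I1), (I2) persist, since labels outside $N_\lambda$ are outside $N_\alpha$.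

## 8. Stage $\alpha$: blocking one permutation

Write $K=K_\alpha$ and $f=f_\alpha$. Note $|N_\alpha|<2^\kappa=|I|$, so there are always unfrozen labels left. Every element of $K$ has a unique reduced word; "the labels of $u$" are the labels in the word of $u$.

**Step 1: stages where there is nothing to build.** If $f\in K$, let $N_{\alpha+1}$ be $N_\alpha$ plus the labels of $f$. If $f\notin K$ and $\langle K,f\rangle$ is not cofinitary, fix a non-identity $h\in\langle K,f\rangle$ with $\kappa$ fixed points and an expression of $h$ in $f$ and the $g_j^\alpha$; let $N_{\alpha+1}$ be $N_\alpha$ plus the labels in it. In both cases put $g_j^{\alpha+1}=g_j^\alpha$ for all $j$. The group does not change and $N$ grows by finitely many labels, so (I1) and (I2) persist.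

From now on $f\notin K$ and $\langle K,f\rangle$ is cofinitary.

**Step 2: where $f$ sends a sparse set.** We look for a sparse place to install the blocking. Pick $i\in I\setminus N_\alpha$. By (I2), $R_i$ is $K$-independent. Since $|A|<\kappa$, there are few pieces, and $\kappa$ is regular, there is a large piece $P$ such that
$$X=\{x\in R_i:f(x)\in P\}$$
has size $\kappa$. Let $Y=f[X]\subseteq P$. The set $X$ is sparse. We distinguish cases according to how sparse $Y$ is, by itself and relative to $R_i$. In cases (a)–(c) we find $v\in\langle K,f\rangle$ and $X_1\subseteq X$ of size $\kappa$ such that $v$ maps $X_1$ into a sparse subset of $P_0$; there we shall use agreement with $v$. In case (d) we shall use commutation with $f$.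

* **(a)** There is $u\in K\setminus\{1\}$ with $|uY\cap Y|=\kappa$. Fix it; put $v=f^{-1}uf$, $X_1=\{x\in X:v(x)\in X\}$, $Z=R_i$. For $x\in X$ we have $v(x)\in X$ iff $uf(x)\in f[X]=Y$, so $x\mapsto uf(x)$ is a bijection from $X_1$ onto $uY\cap Y$, and $|X_1|=\kappa$.
* **(b)** Not (a), $P=P_0$, and there is $u\in K$ with $|uY\cap R_i|=\kappa$. Fix it; put $v=uf$, $X_1=\{x\in X:v(x)\in R_i\}$, $Z=R_i$. Here $|X_1|=|uY\cap R_i|=\kappa$.
* **(c)** Not (a), $P=P_0$, and $|uY\cap R_i|<\kappa$ for all $u\in K$. Put $v=f$, $X_1=X$, $Z=X\cup Y$, $u=1$. The set $Z$ is $K$-independent. Indeed, for $w\ne1$ in $K$, $wX\cap X\subseteq wR_i\cap R_i$ is few; $wY\cap Y$ is few since (a) fails; $wY\cap X$ is few by the case assumption; and $wX\cap Y=w(X\cap w^{-1}Y)$ is few for the same reason.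
* **(d)** Not (a), and $P\ne P_0$. Put $Z=X\cup Y$, $u=1$. The set $Z$ is $K$-independent: for $w\ne1$ in $K$, $wX\cap X$ and $wY\cap Y$ are few as before, and $wX\cap Y=wY\cap X=\emptyset$, because $K$ preserves pieces, $X\subseteq P_0$ and $Y\subseteq P$.

**Step 3: which generator to alter.** Pick a label $\iota\in I\setminus(N_\alpha\cup\{i\})$ that is not among the labels of $u$, and put $g=g_\iota^\alpha$. Lemma 5.2 needs $g[D\cup E]\cap(D\cup E)=\emptyset$. The set
$$W=\{z\in Z:gz\in Z\text{ or }g^{-1}z\in Z\}$$
is few, since $g\ne1$ and $Z$ is $K$-independent. So we shall choose $D\cup E\subseteq Z\setminus W$.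

**Step 4: the map $M$ in cases (a)–(c).** We make $M$ agree with $v$ except at two points. First, $v\neq 1$: in (a) it is conjugate to $u\ne1$, and in (b), (c) $v=1$ would give $f\in K$. As $v\in\langle K,f\rangle$, it has few fixed points. Also $X_1\subseteq Z\cap P_0$ and $v[X_1]\subseteq Z\cap P_0$: in (a) and (b), $v[X_1]\subseteq R_i$; in (c), $v[X_1]=Y\subseteq P_0$.

By recursion of length $\kappa$ choose $D\subseteq X_1$ with $|D|=\kappa$: at each step pick $d\in X_1$ with $v(d)\ne d$ and $d,v(d)\notin W$, different from all earlier points and from their images under $v$ and $v^{-1}$. Only few points of $X_1$ are forbidden, so this is possible. Then $D\cap v[D]=\emptyset$. Indeed, suppose $d=v(d')$ with $d,d'\in D$. Then $d\ne d'$. If $d$ was chosen later, it is not the image of $d'$ under $v$. If $d'$ was chosen later, it is not the image of $d$ under $v^{-1}$. Both contradict $d=v(d')$.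

Fix $x_0\ne x_1$ in $D$. Let $E=v[D]$, let $M=v$ on $D\setminus\{x_0,x_1\}$, and twist at the two points:
$$M(x_0)=v(x_1),\qquad M(x_1)=v(x_0).$$
Then $M:D\to E$ is a bijection, $D\cap E=\emptyset$, $D\cup E\subseteq(Z\cap P_0)\setminus W$, and $D\subseteq R_i$.

**Step 5: the map $M$ in case (d).** We make $M$ commute with $f$ on $X$-points, again except at two places. Choose pairwise distinct points $x_\xi,x'_\xi\in X$ $(\xi<\kappa)$ such that none of $x_\xi,x'_\xi,f(x_\xi),f(x'_\xi)$ is in $W$; this excludes only the few points of $W\cup f^{-1}[W]$. Let
$$D=\{x_\xi,f(x_\xi):\xi<\kappa\},\qquad E=\{x'_\xi,f(x'_\xi):\xi<\kappa\}.$$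
These are disjoint because the chosen points are distinct, $f$ is injective, and $X\cap Y=\emptyset$. Put $M(x_\xi)=x'_\xi$ for all $\xi$, $M(f(x_\xi))=f(x'_\xi)$ for $\xi\ge2$, and twist:
$$M(f(x_0))=f(x'_1),\qquad M(f(x_1))=f(x'_0).$$
This is a bijection $D\to E$, and $D\cup E\subseteq Z\setminus W$.

**Step 6: the alteration.** In all cases the hypotheses of Lemma 5.2 hold: if $z\in D\cup E$ and $gz\in D\cup E\subseteq Z$, then $z\in W$, which is excluded. Moreover $D\cup E\subseteq\kappa\setminus A$, and each $x\in D$ lies in the same piece as $M(x)$: in (a)–(c) all points are in $P_0$; in (d), $M$ maps $X$-points to $X$-points and $Y$-points to $Y$-points. Finally, with $z^*$ as in Lemma 5.2,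
$$\text{for }z\in(D\cup E)\cap P_0,\text{ at least one of }z,z^*\text{ lies in }R_i.\tag{4}$$
In (a)–(c) one of $z,z^*$ lies in $D\subseteq R_i$. In (d), $(D\cup E)\cap P_0\subseteq X\subseteq R_i$.

Let $g_\iota^{\alpha+1}=g'$ as in (2), $g_j^{\alpha+1}=g_j^\alpha$ for $j\ne\iota$, and
$$N_{\alpha+1}=N_\alpha\cup\{i,\iota\}\cup\{\text{labels of }u\}.$$
Only finitely many labels are added, the altered label $\iota$ was not frozen before, and it is frozen now. So the bookkeeping conditions hold. The label $i$ is frozen too: its room $R_i$ has been used.

**Step 7: (I1) at $\alpha+1$.** Freeness and cofinitarity are Lemma 5.2(1). Since $g$ and $M$ preserve pieces, $g'$ maps each piece into itself, and being a permutation it maps each piece onto itself. Since $D\cup E\subseteq\kappa\setminus A$ and $g$ preserves $A$, also $B=g^{-1}[E]\subseteq\kappa\setminus A$; so $g'=g$ on $A$.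

**Step 8: (I2) at $\alpha+1$.** We check that the remaining $R_j$ are still sparse. Write $K'=K_{\alpha+1}$, let $j,j'\in I\setminus N_{\alpha+1}$ and let $w$ be a reduced word. If $w$ is empty and $j\ne j'$, the claim is (I2) for $\alpha$. Let $w$ be nonempty, and suppose that $\kappa$ many $x\in R_j$ satisfy $w_{K'}(x)\in R_{j'}$. Apply Lemma 5.2(2). The alternative $w_{K'}(x)=w_K(x)$ holds for few of these $x$, by (I2) for $\alpha$ and $w_K\ne1$. As $\Phi_w$ is finite, there are $u_0,u_1\in K$ such that for $\kappa$ many of these $x$
$$z=u_0x\in D\cup E\quad\text{and}\quad w_{K'}(x)=u_1z^*\in R_{j'}.$$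
Since $x\in R_j\subseteq P_0$ and $u_0$ preserves pieces, $z\in P_0$. By (4), $z\in R_i$ or $z^*\in R_i$.

If $z\in R_i$, then $x\in R_j\cap u_0^{-1}R_i$. This set is few by (I2) for $\alpha$, because $i\ne j$ and $i,j\notin N_\alpha$. If $z^*\in R_i$, then $w_{K'}(x)\in R_{j'}\cap u_1R_i$, which is few because $i\ne j'$ and $i,j'\notin N_\alpha$; as $w_{K'}$ is injective, there are few such $x$. So altogether there are few $x$, a contradiction.

This step is the reason for putting all $R_j$ into the single piece $P_0$. In case (d) the set $D\cup E$ has points outside $P_0$ about which (4) says nothing, but words that start in $R_j$ never meet them. It is also the reason for freezing $i$: we needed $i\ne j,j'$.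

## 9. The orbits of $G$ and its maximality

Let $G=K_{2^\kappa}$, with generators $g_j=g_j^{2^\kappa}$.

**Step 1: structure and orbits.** By (I1), $G$ is cofinitary, free of rank $2^\kappa$, and preserves all pieces. It is transitive on each large piece: for distinct $a,b$ in it, $i(a,b)\in N_0$, so $g_{i(a,b)}=e_{i(a,b)}$, which maps $a$ to $b$. On $A$ all generators agree with the $e_j$ and so induce elements of $Q$, and $g_{i_q}$ induces $q$; so $G$ induces exactly $Q$ on $A$, and its orbits in $A$ are the small pieces. Hence the set of orbits of $G$ is $\mathcal P$.

**Step 2: maximality.** Let $f=f_\alpha\in S(\kappa)\setminus G$. It suffices to show that $\langle G,f\rangle$ is not cofinitary, because any proper supergroup of $G$ contains such a group. Generators with labels in $N_{\alpha+1}$ do not change after stage $\alpha$. Consider what happened at stage $\alpha$.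

* *$f\in K_\alpha$.* The labels of $f$ are in $N_{\alpha+1}$, and the generators with these labels were not changed at stage $\alpha$ or later. So $f\in G$, contrary to the choice of $f$.
* *$f\notin K_\alpha$ and $\langle K_\alpha,f\rangle$ not cofinitary.* For the same reason, the chosen $h\ne1$ with $\kappa$ fixed points lies in $\langle G,f\rangle$.
* *Cases (a)–(c).* We have $g'=g_\iota\in G$. The labels of $u$ are in $N_{\alpha+1}$ and do not include $\iota$, so their generators did not change at stage $\alpha$ or later, and $u\in G$. Thus $v\in\langle G,f\rangle$. The permutation $g'^{-1}v$ fixes all $\kappa$ points of $D\setminus\{x_0,x_1\}$, since $g'=M=v$ there. But $g'(x_0)=v(x_1)\ne v(x_0)$, so $g'^{-1}v\ne1$.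
* *Case (d).* We have $g'=g_\iota\in G$. Put $h=g'^{-1}f^{-1}g'f\in\langle G,f\rangle$. For $\xi\ge2$, $g'$ maps $f(x_\xi)\in D$ to $f(x'_\xi)$, so $f^{-1}g'f(x_\xi)=x'_\xi=g'(x_\xi)$ and $h(x_\xi)=x_\xi$. But $f^{-1}g'f(x_0)=f^{-1}(f(x'_1))=x'_1=g'(x_1)$, so $h(x_0)=x_1\ne x_0$. So $h\ne1$ has $\kappa$ fixed points.

In every non-contradictory case, $\langle G,f\rangle$ contains a non-identity element with $\kappa$ fixed points. Hence $G$ is a $\kappa$-maximal cofinitary group with set of orbits $\mathcal P$, and Theorem 3.1 is proved. $\blacksquare$

## 10. Why $\kappa$ orbits are too many

The "if" part of Theorem 3.2 is Theorem 3.1. The "only if" part is the first known result quoted in Section 1. Here is a proof covering all $\kappa$ considered. The simplest instance is the partition into singletons: then $G=\{1\}$, and any $h$ all of whose cycles are infinite generates a larger cofinitary group. In general, let $G$ be cofinitary with $\kappa$ many orbits; a partition of $\kappa$ has at most $\kappa$ pieces, so this is the only case to exclude. We add to $G$ a permutation $h$ that moves between orbits as in a forest.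

**Step 1: construction of $h$.** Build $h\in S(\kappa)$ by a back-and-forth recursion of length $\kappa$. Whenever a value $h(y)$ or $h^{-1}(y)$ has to be chosen, choose it in an orbit that is different from the orbit of $y$ and contains no point used so far, that is, no point of the current domain or range. Few points have been used and there are $\kappa$ orbits, so this is possible; and it keeps the partial map injective.

Consider the multigraph whose vertices are the orbits of $G$, with one edge for each $y$, joining the orbits of $y$ and $h(y)$. A new edge is not a loop, and when it is added it has an endpoint not incident to any earlier edge. In a cycle, or in a pair of parallel edges, both endpoints of the last-added edge would be incident to earlier edges, a contradiction. So the multigraph is a forest, without loops or multiple edges. Moreover $h\notin G$, since $h$ moves every point to another orbit of $G$.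

**Step 2: normal form.** We must show that every non-identity element of $\langle G,h\rangle$ has few fixed points. Conjugation does not change the number of fixed points. Every element of $\langle G,h\rangle$ can be written as $g_{n+1}h^{\varepsilon_n}g_n\cdots h^{\varepsilon_1}g_1$ with $\varepsilon_m=\pm1$ and $g_m\in G$. Among all such expressions of all its conjugates choose one with $n$ minimal. If $n=0$, the element is conjugate to an element of $G$, so it is the identity or has few fixed points. If $n\ge1$, conjugate by $g_{n+1}$ to get
$$w=h^{\varepsilon_n}g_n\cdots h^{\varepsilon_1}g_1$$
(with a new $g_1$). Then, with indices mod $n$,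
$$g_{m+1}=1\ \text{ implies }\ \varepsilon_{m+1}=\varepsilon_m.\tag{5}$$
For $n=1$ this is trivial. For $n\ge2$, if $g_{m+1}=1$ and $\varepsilon_{m+1}=-\varepsilon_m$, then, after a cyclic conjugation if $m=n$, the factors $h^{\varepsilon_{m+1}}$ and $h^{\varepsilon_m}$ cancel, and $n$ could be made smaller.

**Step 3: fixed points give closed walks.** Let $w(x)=x$. Put $z_0=x$, $y_m=g_mz_{m-1}$ and $z_m=h^{\varepsilon_m}y_m$, so $z_n=z_0$. Let $O_m$ be the orbit of $z_m$. As $y_m$ is in the orbit $O_{m-1}$, step $m$ traverses an edge from $O_{m-1}$ to $O_m$. So $O_0,O_1,\dots,O_n=O_0$ is a closed walk in the forest, and $n\ge2$ as there are no loops.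

Some edge is traversed at a step $m$ and immediately back at step $m+1$, cyclically. To see this, choose $m$ such that $O_m$ has maximal distance $d$ from $O_0$ in the forest; $d\ge1$ because $O_1\ne O_0$. In a forest, the neighbors of $O_m$ have distance $d-1$ or $d+1$ from $O_0$, and exactly one of them has distance $d-1$. By maximality, $O_{m-1}$ and $O_{m+1}$ are both that neighbor, and as there are no parallel edges, the two steps use the same edge.

**Step 4: counting.** Put $z=z_m$. The edge used at steps $m$ and $m+1$ belongs to a pair of points $\{y_m,z_m\}$, and these two points lie in different orbits. Step $m+1$ starts at a point of this pair that lies in the orbit $O_m$ of $z$, so it starts at $z$ itself: $y_{m+1}=z$. If $\varepsilon_{m+1}=\varepsilon_m=1$, then the edge belongs to $y_m$ and also to $y_{m+1}$, in the sense of Step 1, so $y_m=y_{m+1}=z_m$, which is false since $y_m$ and $z_m$ lie in different orbits. If both signs are $-1$, the edge belongs to $z_m$ and also to $z_{m+1}$, so $z_{m+1}=z_m$; but $z_{m+1}=h^{-1}(y_{m+1})=h^{-1}(z_m)\ne z_m$. So $\varepsilon_{m+1}=-\varepsilon_m$, and by (5), $g_{m+1}\ne1$. Now $g_{m+1}z=y_{m+1}=z$. So $z$ is one of the few fixed points of $g_{m+1}$,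 and $x$ is determined by $m$ and $z$. There are $n$ choices of $m$, so $w$ has few fixed points.

Hence $\langle G,h\rangle$ is a cofinitary group that properly contains $G$, so $G$ is not maximal. $\blacksquare$
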